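\title{Uniqueness without a rate of decay for a class of nonlinear singular partial differential equations}


\begin{abstract}
We consider equations $(t\partial_t)^m u=F\bigl(t,x,\{(t\partial_t)^i\partial_x^\alpha u\}_{i+|\alpha|\le m,\,i<m}\bigr)$ with $F$ holomorphic, $F(0,x,0)\equiv0$, no linear terms in the $x$-derivatives at $t=0$, and characteristic exponents of negative real part at $x=0$. We prove a conjecture whose source is a paper of Tahara: a holomorphic solution on a sector in $t$ times a polydisk in $x$ that tends to $0$ uniformly in $x$ as $t\to0$, at no prescribed rate, coincides with the holomorphic solution that vanishes at $t=0$. More precisely, it is enough that, on one small polydisk of radius $R$, the solution be eventually smaller than a certain multiple of $R^{2m}$, the factor depending only on the equation and the opening of the sector. The exponent $2m$ cannot be lowered.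
\end{abstract}

\section{The question}

\subsection{The equation}
Let $m,n\ge1$ be integers and write $(t,x)=(t,x_1,\dots,x_n)\in\mathbb C\times\mathbb C^n$. For a function $u(t,x)$ put
$$
Zu=\bigl\{(t\partial_t)^i\partial_x^\alpha u\bigr\}_{i+|\alpha|\le m,\ i<m},
$$
where $i\ge 0$ is an integer, $\alpha$ is a multi-index in $\{0,1,\dots\}^n$ and $|\alpha|=\alpha_1+\dots+\alpha_n$. Let $N$ be the number of these pairs $(i,\alpha)$, and let $z=\{z_{i,\alpha}\}\in\mathbb C^N$ be the corresponding variables. Let $\Delta$ be an open polydisk centered at the origin of $\mathbb C_t\times\mathbb C^n_x\times\mathbb C^N_z$, and $\Delta_0=\{x:(0,x,0)\in\Delta\}$. We study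
\begin{equation}\label{eq:main}
(t\partial_t)^m u=F(t,x,Zu)
\end{equation}
near $(t,x)=(0,0)$ under the following assumptions.
\begin{itemize}
\item[(A$_1$)] $F(t,x,z)$ is holomorphic in $\Delta$.
\item[(A$_2$)] $F(0,x,0)\equiv0$ in $\Delta_0$.
\item[(A$_3$)] $(\partial F/\partial z_{i,\alpha})(0,x,0)\equiv0$ in $\Delta_0$ whenever $|\alpha|>0$.
\end{itemize}
A solution is always understood to have its jet $(t,x,Zu)$ in $\Delta$. Put $c_i(x)=(\partial F/\partial z_{i,0})(0,x,0)$ for $0\le i<m$. By (A$_2$) and (A$_3$), at $t=0$ the part of \eqref{eq:main} that is linear in $u$ is the operator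
$(t\partial_t)^m-\sum_{i<m}c_i(x)(t\partial_t)^i$, which contains no $x$-derivative. The roots $\lambda_1(x),\dots,\lambda_m(x)$ of
$$
\lambda^m-\sum_{i<m}c_i(x)\lambda^i=0
$$
are the \emph{characteristic exponents} of \eqref{eq:main}. We assume
\begin{equation}\label{eq:neg}
\operatorname{Re}\lambda_i(0)<0\qquad(i=1,\dots,m).
\end{equation}
A theorem of G\'erard and Tahara, which we take as known, says that if no $\lambda_i(0)$ is a positive integer, in particular under \eqref{eq:neg}, then \eqref{eq:main} has a unique holomorphic solution $u_0$ near $(0,0)$ with $u_0(0,x)\equiv0$.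

The question is whether $u_0$ is still unique among solutions that are defined only on a sector in $t$. Let $\mathcal R(\mathbb C\setminus\{0\})$ be the universal covering of $\mathbb C\setminus\{0\}$. For a nonempty open interval $I$ and $r>0$ put
$$
S_I=\{t\in\mathcal R(\mathbb C\setminus\{0\}):\arg t\in I\},\qquad S_I(r)=\{t\in S_I:0<|t|<r\},
$$
and for $R>0$ let $D_R=\{x\in\mathbb C^n:|x|<R\}$, where $|x|=\max_j|x_j|$. Suppose \eqref{eq:neg} and let $u$ be a holomorphic solution of \eqref{eq:main} on $S_I(r_0)\times D_{R_0}$. It is known that $u=u_0$ on some $S_I(r)\times D_R$ if, as $S_I\ni t\to0$, $\sup_{D_{R_0}}|u(t,\cdot)|$ is $O(|t|^a)$ for some $a>0$ (G\'erard--Tahara) or, more generally, $O(1/|\log t|^{\epsilon})$ for some $\epsilon>0$ (Tahara). The following conjecture, whose source is \cite{Tahara}, asks for no rate at all: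
\begin{quote}
\emph{Suppose \eqref{eq:neg}. If $\sup_{x\in D_{R_0}}|u(t,x)|=o(1)$ as $S_I\ni t\to0$, then $u=u_0$ on $S_I(r)\times D_R$ for some $r>0$ and $R>0$.}
\end{quote}

\subsection{What to expect}
Without the variable $x$, smallness alone is enough, as the first-order case shows. The nonzero solutions $Ct^\lambda$ of the linear equation $t\,du/dt=\lambda u$ with $\operatorname{Re}\lambda<0$ blow up as $t\to0$ on a ray. For $t\,du/dt=\lambda u+h(u)$ with $|h(u)|\le A|u|^2$ for small $u$, regard $u$ on a ray as a function of $\sigma=\log|t|$ and put $c=-\operatorname{Re}\lambda$. If $u\to0$ as $\sigma\to-\infty$, the homogeneous part contributes nothing and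
$$
u(\sigma)=\int_{-\infty}^{\sigma}e^{\lambda(\sigma-\tau)}h(u(\tau))\,d\tau
$$
for $\sigma$ near $-\infty$, so $M=\sup_{\tau\le\sigma}|u(\tau)|$ satisfies $M\le (A/c)M^2$. As soon as $M<c/A$, this forces $M=0$. No rate of decay was used, only smallness.

For a partial differential equation the nonlinearity contains $x$-derivatives. Cauchy's inequality bounds them only on a smaller polydisk, so for a quadratic nonlinearity $M\le CM^2$ becomes $M_{\rho-\delta}\le C\delta^{-2m}M_\rho^2$, with a loss of domain. Smallness now has to be measured against the size of the polydisk: for $n=1$ the equation $t\partial_tu=-u+(\partial_{x}u)^2$ has the nonzero solution $u=x^2/4$, which is as small as we like on a small disk about $x=0$. On a \emph{fixed} polydisk, however, a uniform $o(1)$ is eventually smaller than any positive constant, and the conjecture is true.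

\subsection{Results}
Write $|f|_\rho=\sup_{D_\rho}|f|$, and let $\mathcal O(D_\rho)$ be the space of holomorphic functions on $D_\rho$ with the topology of locally uniform convergence. For $\theta\in\mathbb R$, a \emph{solution on the ray $\arg t=\theta$ over $D_R$} is a function $u$ such that $\sigma\mapsto u(e^{\sigma+i\theta},\cdot)\in\mathcal O(D_R)$ is of class $C^m$ for $\sigma$ near $-\infty$ and such that \eqref{eq:main} holds with $t\partial_t$ read as $\partial_\sigma$, the jet $(t,x,Zu)$ taking its values in $\Delta$. Differentiation in $x$ is continuous on $\mathcal O(D_R)$, so $\partial_\sigma$ and $\partial_x$ commute on $u$. A holomorphic solution on a sector restricts to a solution on each of its rays.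

\begin{theorem}[Rays]\label{thm:ray}
Assume \textup{(A$_1$)--(A$_3$)} and \eqref{eq:neg}. There are $\kappa>0$ and $R_*\in(0,1]$, depending only on the equation, such that the following holds. Let $0<R\le R_*$ and let $u$ be a solution on a ray $\arg t=\theta$ over $D_R$ with
\begin{equation}\label{eq:small}
\limsup_{\sigma\to-\infty}\ \max_{0\le i<m}\bigl|\partial_\sigma^iu(e^{\sigma+i\theta},\cdot)\bigr|_R<\kappa R^{2m}.
\end{equation}
Then $u=u_0$ on that ray for all small $|t|$ and all $x\in D_R$.
\end{theorem}

\begin{theorem}[Sectors]\label{thm:sector}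
Assume \textup{(A$_1$)--(A$_3$)} and \eqref{eq:neg}, let $\kappa$ and $R_*$ be as in Theorem~\ref{thm:ray}, and let $u$ be a holomorphic solution of \eqref{eq:main} on $S_I(r_0)\times D_{R_0}$. Let $0<R\le\min(R_*,R_0)$, and let $0<d\le1$ be such that $[\theta-d,\theta+d]\subset I$ for some $\theta$. If
\begin{equation}\label{eq:smallsector}
\limsup_{S_I\ni t\to0}|u(t,\cdot)|_R<\kappa\,\frac{d^{m-1}}{(m-1)!}\,R^{2m},
\end{equation}
then $u=u_0$ on $S_I(r)\times D_R$ for some $r>0$. In particular this holds if $\sup_{D_{R_0}}|u(t,\cdot)|=o(1)$ as $S_I\ni t\to0$; that is, the conjecture is true.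
\end{theorem}

The exponent $2m$ is optimal for all $m$ and $n$ (Proposition~\ref{prop:sharp}). If $u_0$ exists, condition \eqref{eq:neg} can be relaxed to a condition at points $x$ arbitrarily close to $0$ (Theorem~\ref{thm:weak}). Proposition~\ref{prop:fail} shows by examples how uniqueness is lost when the hypotheses fail.

\section{The two mechanisms in the smallest cases}\label{sec:toy}

Let $m=n=1$. After subtracting $u_0$ and removing the part that is linear at $t=0$, what remains on the right-hand side consists of two kinds of terms: those at least quadratic in the jet, and linear ones with a factor $t$. Each is treated by its own iteration over shrinking disks, and we first look at them separately.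

\subsection{A quadratic term}
Let $u$ be a bounded solution of
$$
\partial_\sigma u=-u+(\partial_xu)^2\qquad(\sigma\le\sigma_*,\ |x|<R)
$$
on a ray. Since $\partial_\sigma(e^\sigma u)=e^\sigma(\partial_xu)^2$ and $e^{\sigma'}u(\sigma',x)\to0$ as $\sigma'\to-\infty$,
$$
u(\sigma,x)=\int_{-\infty}^\sigma e^{-(\sigma-\tau)}(\partial_xu)^2(\tau,x)\,d\tau .
$$
Let $M_\rho=\sup_{\tau\le\sigma_*}|u(\tau,\cdot)|_\rho$. By Cauchy's inequality, $M_{\rho-\delta}\le\delta^{-2}M_\rho^2$.

One is tempted to use the smallness of one factor only: if $|\partial_xu|\le\omega$, then $M_{\rho-\delta}\le\omega\delta^{-1}M_\rho$. But $k$ steps of length $\delta=R/(2k)$ give the factor $(2k\omega/R)^k$, which diverges as $k\to\infty$, however small $\omega>0$ is. We therefore keep the square. Take $\rho_k=R(\frac12+2^{-k-1})$, so that $\rho_0=R$ and $\rho_{k-1}-\rho_k=R\,2^{-k-1}$, and write $M_k=M_{\rho_k}$. Then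
$$
M_k\le 4R^{-2}\,4^{k}M_{k-1}^2\qquad(k\ge1).
$$
For $b_k=4R^{-2}4^{k+2}M_k$ this reads $b_k\le b_{k-1}^2$: squaring beats the geometric growth of $4^k$, as in Newton's method. If $M_R<R^2/64$, then $b_0<1$, so $b_k\le b_0^{2^k}\to0$. Since $M_{R/2}\le M_k$ for every $k$, we get $M_{R/2}=0$, and hence $u=0$ by the identity theorem in $x$. The stationary solution $u=x^2/4$, for which $M_R=R^2/4$, shows that a threshold proportional to $R^2$ is the right one.

\subsection{A linear term with a factor $t$}
On the ray $\arg t=0$ consider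
$$
\partial_\sigma u=-u+e^\sigma\partial_xu ,\qquad |u(\sigma,\cdot)|_R\le\varepsilon\quad(\sigma\le\sigma_*).
$$
Squaring is not available, but there is a gain in $\sigma$. As before, $u(\sigma)=\int_{-\infty}^\sigma e^{-(\sigma-\tau)}e^\tau\partial_xu(\tau)\,d\tau$. Fix $k_0\ge1$, take equal steps $\delta=R/(2k_0)$, and put $r_k=R-k\delta$. Bounding the kernel by $1$, induction on $k$ gives
$$
|u(\sigma,\cdot)|_{r_k}\le\varepsilon\Bigl(\frac{2k_0}{R}\Bigr)^k\frac{e^{k\sigma}}{k!}\qquad(0\le k\le k_0),
$$
because each step costs $\delta^{-1}=2k_0/R$ and integrating $e^{\tau}e^{k\tau}$ produces $e^{(k+1)\sigma}/(k+1)$. For $k=k_0$ we use $k_0^{k_0}/k_0!\le e^{k_0}$ and obtain $|u(\sigma,\cdot)|_{R/2}\le\varepsilon(2e\,e^\sigma/R)^{k_0}$. Letting $k_0\to\infty$ gives $u(\sigma,\cdot)=0$ whenever $\sigma\le\sigma_*$ and $2e\,e^\sigma<R$. Here the factorial from repeated integration pays for the repeated loss of domain.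

\subsection{Both terms}
In general both terms are present, and we treat them one after the other. Where the solution is larger than $e^\sigma=|t|$, the bound for the quadratic term dominates and the first iteration applies; it shows that on a smaller polydisk the solution cannot be larger than $e^\sigma$. Once the solution is $O(e^\sigma)$, the quadratic term can be treated as a linear one with a coefficient $O(e^\sigma)$, and the second iteration shows that the solution vanishes.

\section{Reduction to an integral equation}\label{sec:prep}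

\subsection{The equation for the difference}
Let $z^0(t,x)=Zu_0(t,x)$. Since $u_0(0,x)\equiv0$, we have $z^0(0,x)\equiv0$. Put
$$
G(t,x,z)=F(t,x,z+z^0(t,x))-F(t,x,z^0(t,x)),\qquad
H(t,x,z)=G(t,x,z)-\sum_{i<m}c_i(x)z_{i,0}.
$$
If $u$ is a solution and $v=u-u_0$, then $(t\partial_t)^mv=G(t,x,Zv)$. Clearly $H(t,x,0)=0$. Moreover $\partial_zG(0,x,0)=\partial_zF(0,x,0)$, and by (A$_3$) the only entries of this gradient that can be nonzero are the $c_i(x)$; hence $\partial_zH(0,x,0)=0$. Once $u_0$ is given, this is the only place in the proof where (A$_3$) enters. Without it, $H$ would contain a term linear in $x$-derivatives, of size $|Zv|$ with no small factor.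

We choose $r_*>0$, $R_*\in(0,1]$ and $\eta>0$ so small that $u_0$ is a holomorphic solution near $\{|t|\le r_*,\ |x|\le R_*\}$ and the points $(t,x,z+z^0(t,x))$ lie in $\Delta$ for $|t|\le r_*$, $|x|\le R_*$, $|z|\le\eta$; here $|z|$ is the maximum norm. Then $H$ is holomorphic near this compact convex set of $(t,x,z)$. In $H=\sum_jz_j\int_0^1(\partial_{z_j}H)(t,x,sz)\,ds$ each of the $N$ functions $\partial_{z_j}H$ vanishes at $(0,x,0)$, so by the mean value theorem it is at most a constant times $|t|+|z|$. Hence there is $A>0$ with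
\begin{equation}\label{eq:H}
|H(t,x,z)|\le A(|t|+|z|)\,|z|\qquad(|t|\le r_*,\ |x|\le R_*,\ |z|\le\eta).
\end{equation}
The two products on the right are the two kinds of terms of Section~\ref{sec:toy}.

\subsection{The linear part}
Let $C(x)$ be the $m\times m$ companion matrix with ones above the diagonal and last row $(c_0(x),\dots,c_{m-1}(x))$. Its eigenvalues are the $\lambda_i(x)$. They may collide as $x$ varies, so we avoid diagonalization and use a contour. By \eqref{eq:neg} and the continuity of roots, after shrinking $R_*$ there is $c>0$ with $\operatorname{Re}\lambda_i(x)\le-2c$ for all $i$ and $|x|\le R_*$. Choose $\Lambda\ge|\lambda_i(x)|$ for all these $i$ and $x$, and let $\Gamma$ be the positively oriented boundary of $\{\operatorname{Re}\zeta<-c,\ |\zeta|<\Lambda+c\}$. All eigenvalues lie inside $\Gamma$, so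
$$
e^{\sigma C(x)}=\frac1{2\pi i}\oint_\Gamma e^{\zeta\sigma}(\zeta-C(x))^{-1}\,d\zeta .
$$
On $\Gamma$ we have $\operatorname{Re}\zeta\le-c$, and $(\zeta-C(x))^{-1}$ is bounded on $\Gamma\times\{|x|\le R_*\}$ by compactness. Therefore there is $B\ge1$ with
\begin{equation}\label{eq:exp}
\|e^{\sigma C(x)}\|\le Be^{-c\sigma}\qquad(\sigma\ge0,\ |x|\le R_*),
\end{equation}
in the operator norm for the maximum norm on $\mathbb C^m$.

Let $e_m=(0,\dots,0,1)^T$ and let $K(\sigma,x)$ be the first component of $e^{\sigma C(x)}e_m$. The first $m-1$ rows of $\partial_\sigma(e^{\sigma C}e_m)=C\,e^{\sigma C}e_m$ say that each component after the first is the derivative of the preceding one. So, with derivatives taken in $\sigma$,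
$$
e^{\sigma C}e_m=(K,K',\dots,K^{(m-1)})^T,\qquad K^{(i)}(0,x)=0\ (i<m-1),\quad K^{(m-1)}(0,x)=1 .
$$
We need two bounds, for $\sigma\ge0$, $|x|\le R_*$ and $0\le i<m$:
\begin{equation}\label{eq:K}
|K^{(i)}(\sigma,x)|\le Be^{-c\sigma},\qquad |K^{(i)}(\sigma,x)|\le B\,\frac{\sigma^{m-1-i}}{(m-1-i)!}.
\end{equation}
The first follows from \eqref{eq:exp}. It gives $|K^{(m-1)}|\le B$, and the second follows by integrating $m-1-i$ times from $0$. The first bound is integrable and serves in the quadratic iteration. The second is better for small $\sigma$; it will give the factor $(k+1)^{-(m-i)}$ that pays for up to $m-i$ derivatives in $x$.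

\subsection{Cauchy's inequality and the constant $\kappa$}
If $f$ is holomorphic and bounded on $D_\rho$, $0<\delta<\rho$ and $|\alpha|\le m$, then Cauchy's formula on polydisks of radius $\delta$ (or slightly less) gives
\begin{equation}\label{eq:cauchy}
|\partial_x^\alpha f|_{\rho-\delta}\le\alpha!\,\delta^{-|\alpha|}|f|_\rho\le m!\,\delta^{-|\alpha|}|f|_\rho .
\end{equation}
We put
\begin{equation}\label{eq:kappa}
\kappa=\min\Bigl\{\frac{c}{4AB\,(m!)^2\,4^m\,16^m},\ \frac{\eta}{4^m\,m!}\Bigr\}.
\end{equation}
The second entry keeps the jet in the region where \eqref{eq:H} holds; the first starts the quadratic iteration.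

\section{Proof of Theorem~\ref{thm:ray}}\label{sec:ray}

Let $u$ be as in the theorem, and write $v(\sigma,x)=u(e^{\sigma+i\theta},x)-u_0(e^{\sigma+i\theta},x)$ and $Zv=\{\partial_\sigma^i\partial_x^\alpha v\}$. For $0<\rho\le R$ put
$$
\varphi_\rho(\sigma)=\sup_{\tau\le\sigma}\ \max_{0\le i<m}|\partial_\tau^iv(\tau,\cdot)|_\rho ,
$$
which is nondecreasing in $\rho$ and in $\sigma$. The functions $(t\partial_t)^iu_0$ are holomorphic near $\{|t|\le r_*,\ |x|\le R_*\}$ and vanish at $t=0$, so they tend to $0$ uniformly on $D_R$. Hence \eqref{eq:small} provides $\sigma_*$ with $e^{\sigma_*}\le r_*$, such that $u$ is a solution for $\sigma\le\sigma_*$ and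
\begin{equation}\label{eq:eps}
\varphi_R(\sigma)\le\varepsilon:=\kappa R^{2m}\qquad(\sigma\le\sigma_*).
\end{equation}
From now on all values of $\sigma$ are at most $\sigma_*$. As in Section~\ref{sec:toy} we use the radii
$$
\rho_k=R\bigl(\tfrac12+2^{-k-1}\bigr)\quad(k\ge0),\qquad \delta_k=\rho_{k-1}-\rho_k=R\,2^{-k-1}\quad(k\ge1).
$$
Thus $\rho_0=R$ and $\rho_1=\frac34R$.

\subsection{The integral equation}
By \eqref{eq:cauchy} with $\delta_1=R/4<1$, by \eqref{eq:eps}, \eqref{eq:kappa} and $R\le1$,
$$
|Zv(\sigma)|_{\rho_1}\le m!\,(R/4)^{-m}\varepsilon=m!\,4^m\kappa R^m\le\eta .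
$$
On $D_{\rho_1}$ we may therefore set $g(\sigma,x)=H(e^{\sigma+i\theta},x,Zv(\sigma,x))$. This function is continuous in $\sigma$ and, by \eqref{eq:H}, bounded. For fixed $x\in D_{\rho_1}$ the vector $V=(v,\partial_\sigma v,\dots,\partial_\sigma^{m-1}v)^T$ satisfies $\partial_\sigma V=C(x)V+g\,e_m$, so for $\sigma'<\sigma$
$$
V(\sigma)=e^{(\sigma-\sigma')C}V(\sigma')+\int_{\sigma'}^\sigma e^{(\sigma-\tau)C}e_m\,g(\tau,x)\,d\tau .
$$
Let $\sigma'\to-\infty$. By \eqref{eq:exp} the first term is at most $Be^{-c(\sigma-\sigma')}\varepsilon\to0$, and the integral converges absolutely. This is where \eqref{eq:neg} is decisive: a bounded solution has no homogeneous part. In components,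
\begin{equation}\label{eq:int}
\partial_\sigma^iv(\sigma,x)=\int_{-\infty}^\sigma K^{(i)}(\sigma-\tau,x)\,g(\tau,x)\,d\tau\qquad(0\le i<m,\ x\in D_{\rho_1}).
\end{equation}

\subsection{Quadratic iteration: $\varphi_{R/2}(\sigma)\le e^\sigma$}
Write $\varphi_k=\varphi_{\rho_k}$ and let $k\ge1$. For $\tau\le\sigma$, Cauchy's inequality gives $|Zv(\tau)|_{\rho_k}\le L_k\varphi_{k-1}(\sigma)$ with $L_k=m!\,\delta_k^{-m}\ge1$. By \eqref{eq:H},
$$
|g(\tau,\cdot)|_{\rho_k}\le A\bigl(e^\sigma+L_k\varphi_{k-1}(\sigma)\bigr)L_k\varphi_{k-1}(\sigma)\le AL_k^2\bigl(e^\sigma+\varphi_{k-1}(\sigma)\bigr)\varphi_{k-1}(\sigma).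
$$
We insert this in \eqref{eq:int} and use the first bound in \eqref{eq:K}, whose integral over $(0,\infty)$ is $B/c$. Since the right-hand side is nondecreasing in $\sigma$, we may take the supremum over earlier times, and we obtain
\begin{equation}\label{eq:quad}
\varphi_k(\sigma)\le C_1Q^k\bigl(e^\sigma+\varphi_{k-1}(\sigma)\bigr)\varphi_{k-1}(\sigma),\qquad Q=4^m,\quad C_1=\frac{AB}{c}(m!)^2\Bigl(\frac2R\Bigr)^{2m},
\end{equation}
because $\delta_k^{-2m}=(2/R)^{2m}4^{mk}$. The powers of $R$ cancel in
$$
C_1Q^2\varepsilon=\frac{AB}{c}(m!)^2\,4^m\,16^m\,\kappa\le\frac14 .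
$$

We claim that
\begin{equation}\label{eq:first}
\varphi_{R/2}(\sigma)\le e^\sigma\qquad(\sigma\le\sigma_*).
\end{equation}
Fix $\sigma$ and suppose that $\varphi_{R/2}(\sigma)>e^\sigma$. Then $\varphi_k(\sigma)\ge\varphi_{R/2}(\sigma)>e^\sigma$ for every $k\ge0$, since $\rho_k>R/2$. So \eqref{eq:quad} gives $\varphi_k\le2C_1Q^k\varphi_{k-1}^2$ at $\sigma$ for all $k\ge1$. The numbers $b_k=2C_1Q^{k+2}\varphi_k(\sigma)$ satisfy
$$
b_k\le4C_1^2Q^{2k+2}\varphi_{k-1}(\sigma)^2=b_{k-1}^2\quad(k\ge1),\qquad b_0\le2C_1Q^2\varepsilon\le\tfrac12 .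
$$
Hence $b_k\to0$, so $\varphi_k(\sigma)\to0$. Since $\varphi_{R/2}(\sigma)\le\varphi_k(\sigma)$ for all $k$, it follows that $\varphi_{R/2}(\sigma)=0$, which contradicts $\varphi_{R/2}(\sigma)>e^\sigma$. This proves \eqref{eq:first}: from mere smallness we have obtained the rate $O(|t|)$.

\subsection{Linear iteration: $v=0$}
Let $R_2=R/4$. By \eqref{eq:first} and \eqref{eq:cauchy}, passing from radius $R/2$ to $R/4$, we have $|Zv(\sigma)|_{R_2}\le C_2e^\sigma$ with $C_2=m!\,(R/4)^{-m}$. Hence \eqref{eq:H} becomes linear with a factor $e^\sigma$: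
\begin{equation}\label{eq:lin}
|g(\sigma,\cdot)|_\rho\le A'e^\sigma|Zv(\sigma)|_\rho\qquad(0<\rho\le R_2),\qquad A'=A(1+C_2).
\end{equation}
Fix an integer $k_0\ge1$, and put $\delta=R_2/(2k_0)$ and $r_k=R_2-k\delta$ for $0\le k\le k_0$, so that $r_{k_0}=R_2/2=R/8$. With
$$
C_3=A'B\,m!\,(2/R_2)^m,\qquad a_0=\varepsilon,\qquad a_{k+1}=C_3\Bigl(\frac{k_0}{k+1}\Bigr)^ma_k,
$$
we claim that for $0\le k\le k_0$
\begin{equation}\label{eq:ind}
|\partial_\sigma^iv(\sigma,\cdot)|_{r_k}\le a_k\,k_0^{\,i}\,e^{k\sigma}\qquad(0\le i<m,\ \sigma\le\sigma_*).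
\end{equation}
The weight $k_0^{\,i}$ reflects that a $\sigma$-derivative, like an $x$-derivative, costs a factor of order $k_0$.

For $k=0$, \eqref{eq:ind} follows from \eqref{eq:eps}. Suppose that it holds for some $k<k_0$. If $i<m$ and $i+|\alpha|\le m$, then $|\alpha|\le m-i$, and since $2k_0/R_2\ge1$ and $2/R_2\ge1$,
$$
|\partial_\sigma^i\partial_x^\alpha v(\sigma,\cdot)|_{r_{k+1}}\le m!\Bigl(\frac{2k_0}{R_2}\Bigr)^{m-i}a_k\,k_0^{\,i}\,e^{k\sigma}\le m!\Bigl(\frac2{R_2}\Bigr)^mk_0^m\,a_k\,e^{k\sigma}.
$$
By \eqref{eq:lin}, $|g(\tau,\cdot)|_{r_{k+1}}\le A'm!\,(2/R_2)^mk_0^m\,a_k\,e^{(k+1)\tau}$. We use \eqref{eq:int} with the second bound in \eqref{eq:K} and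
$$
\int_0^\infty\frac{s^{m-1-i}}{(m-1-i)!}\,e^{-(k+1)s}\,ds=(k+1)^{-(m-i)} .
$$
This gives
$$
|\partial_\sigma^iv(\sigma,\cdot)|_{r_{k+1}}\le C_3k_0^m\,a_k\,(k+1)^{i-m}\,e^{(k+1)\sigma}=a_{k+1}(k+1)^i\,e^{(k+1)\sigma}\le a_{k+1}\,k_0^{\,i}\,e^{(k+1)\sigma},
$$
because $k+1\le k_0$. This proves \eqref{eq:ind}.

For $k=k_0$ and $i=0$, and with $k_0^{k_0}/k_0!\le e^{k_0}$, we obtain
$$
|v(\sigma,\cdot)|_{R/8}\le\varepsilon\,C_3^{k_0}\Bigl(\frac{k_0^{k_0}}{k_0!}\Bigr)^me^{k_0\sigma}\le\varepsilon\bigl(C_3e^{m}e^\sigma\bigr)^{k_0}.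
$$
Neither $C_3$ nor $\varepsilon$ depends on $k_0$. Letting $k_0\to\infty$ we get $v(\sigma,\cdot)=0$ on $D_{R/8}$ whenever $\sigma\le\sigma_*$ and $C_3e^me^\sigma<1$. By the identity theorem in $x$, $v(\sigma,\cdot)=0$ on $D_R$ for these $\sigma$. This completes the proof of Theorem~\ref{thm:ray}. \qed

\section{From rays to sectors: proof of Theorem~\ref{thm:sector}}

Theorem~\ref{thm:ray} asks for smallness of $\partial_\sigma^iu$, $i<m$, while \eqref{eq:smallsector} concerns $u$ alone. The opening of the sector supplies the difference, through Cauchy's inequality in $s=\log t$.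

Let $\theta$ and $d$ be as in the theorem. For $\sigma$ near $-\infty$ the closed disk $|s-(\sigma+i\theta)|\le d$ lies in $\{\operatorname{Im}s\in I,\ \operatorname{Re}s<\log r_0\}$. For $0\le i<m$, Cauchy's inequality in this disk, applied for each $x\in D_R$, gives, since $d\le1$,
$$
|\partial_\sigma^iu(e^{\sigma+i\theta},\cdot)|_R\le i!\,d^{-i}\sup_{|s-\sigma-i\theta|\le d}|u(e^s,\cdot)|_R\le\frac{(m-1)!}{d^{m-1}}\sup_{|s-\sigma-i\theta|\le d}|u(e^s,\cdot)|_R .
$$
On the disk $|e^s|\le e^{\sigma+d}$, which tends to $0$ as $\sigma\to-\infty$, so \eqref{eq:smallsector} implies \eqref{eq:small}. By Theorem~\ref{thm:ray}, $u=u_0$ on the ray $\arg t=\theta$ for all small $|t|$ and all $x\in D_R$. Let $r=\min(r_0,r_*)$. For each $x\in D_R$ the function $t\mapsto u(t,x)-u_0(t,x)$ is holomorphic on the connected set $S_I(r)$ and vanishes on a segment, so it vanishes identically. Thus $u=u_0$ on $S_I(r)\times D_R$.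

If $\sup_{D_{R_0}}|u(t,\cdot)|=o(1)$, take $R=\min(R_*,R_0)$ and any admissible $\theta$ and $d$. The left-hand side of \eqref{eq:smallsector} is then $0$. \qed

\section{Sharpness, and the role of the hypotheses}

\begin{proposition}\label{prop:sharp}
For all $m,n\ge1$ the equation
$$
(t\partial_t+1)^mu=(\partial_{x_1}^mu)^2
$$
satisfies \textup{(A$_1$)--(A$_3$)} and \eqref{eq:neg}, has $u_0=0$, and has the solution $u=\kappa_mx_1^{2m}\not\equiv0$ with $\kappa_m=\bigl(\tfrac{m!}{(2m)!}\bigr)^2$. Consequently, for this equation, the factor $R^{2m}$ in \eqref{eq:small} and \eqref{eq:smallsector} cannot be replaced, for all small $R$, by $R^p$ with $p<2m$, whatever the constant $\kappa>0$.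
\end{proposition}

\begin{proof}
Here $F=-\sum_{i<m}\binom miz_{i,0}+z_{0,(m,0,\dots,0)}^2$, the exponents are the roots of $(\lambda+1)^m=0$, so all are $-1$, and $u_0=0$. For $u=\kappa_mx_1^{2m}$ we have $(t\partial_t+1)^mu=u$ and
$$
(\partial_{x_1}^mu)^2=\kappa_m^2\Bigl(\frac{(2m)!}{m!}\Bigr)^2x_1^{2m}=\kappa_mx_1^{2m}=u .
$$
The jet of $u$ vanishes at $x=0$, so it lies in any given $\Delta$ for small $t$ and $x$. Moreover $|u|_R=\kappa_mR^{2m}$ and $\partial_\sigma^iu=0$ for $i\ge1$. For $p<2m$ and any $\kappa'>0$, $\kappa_mR^{2m}$ is less than $\kappa'R^p$, and also less than $\kappa'\frac{d^{m-1}}{(m-1)!}R^p$ for fixed $d$, once $R$ is small; but $u\ne u_0$.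
\end{proof}

In particular no threshold independent of $R$ is possible, and the hypothesis $\sup_{D_{R_0}}|u|=o(1)$ cannot be weakened to boundedness, or to $u(t,0)\to0$ at the single point $x=0$.

The proofs above use the exponents only near the center of the polydisk in $x$, and they use of $u_0$ only that it is a holomorphic solution vanishing at $t=0$. By the identity theorem, an equality $u=u_0$ obtained near one point $x^0$ extends to a polydisk about $0$. So, once $u_0$ exists, the exponents need to have negative real parts only at some points arbitrarily near $0$.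

\begin{theorem}\label{thm:weak}
Assume \textup{(A$_1$)--(A$_3$)}. Suppose that \eqref{eq:main} has a holomorphic solution $u_0$ near $(0,0)$ with $u_0(0,x)\equiv0$, and that $0$ lies in the closure of
$$
\Omega_-=\{x\in\Delta_0:\operatorname{Re}\lambda_i(x)<0\ \text{for all }i\}.
$$
Then every holomorphic solution $u$ on $S_I(r_0)\times D_{R_0}$ with $\sup_{D_{R_0}}|u(t,\cdot)|=o(1)$ as $S_I\ni t\to0$ equals $u_0$ on $S_I(r)\times D_{R'}$ for some $r>0$ and $R'>0$. For $m=1$ this covers the case where $\operatorname{Re}\lambda_1(0)=0$ and $\lambda_1$ is nonconstant.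
\end{theorem}

\begin{proof}
Choose $R'\in(0,R_0]$ and $r_1>0$ such that $u_0$ is a holomorphic solution near $\{|t|\le r_1,\ |x|\le R'\}$, with $(t,x,Zu_0)$ in $\Delta$ there. At $t=0$ this says that $D_{R'}\subset\Delta_0$. Pick $x^0\in\Omega_-\cap D_{R'}$ and translate $x^0$ to the origin. On a small polydisk $\Delta'\subset\Delta$ about $(0,x^0,0)$ the assumptions (A$_1$)--(A$_3$) hold, \eqref{eq:neg} holds at $x^0$, and $u_0$ is a holomorphic solution near $(0,x^0)$ that vanishes at $t=0$.

To apply Theorem~\ref{thm:sector} with $\Delta'$ in place of $\Delta$, we check that the jet of $u$ lies in $\Delta'$. Let $I'$ be a nonempty open interval whose closure is compact and contained in $I$. By Cauchy's inequalities in $x$ and in $\log t$, the hypothesis on $u$ gives $Zu\to0$ as $S_{I'}\ni t\to0$, uniformly for $x$ in a small polydisk about $x^0$ whose closure is contained in $D_{R'}$. Hence, after shrinking this polydisk, $(t,x,Zu)\in\Delta'$ for $x$ in it and all small $t\in S_{I'}$. Theorem~\ref{thm:sector} now gives $u=u_0$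 for all small $t\in S_{I'}$ and all $x$ near $x^0$. With $r=\min(r_0,r_1)$, the function $u-u_0$ is holomorphic on the connected set $S_I(r)\times D_{R'}$ and vanishes on a nonempty open subset, so it vanishes there.

Let $m=1$, $\operatorname{Re}\lambda_1(0)=0$ and $\lambda_1=c_0$ nonconstant. Then $\lambda_1(0)$ is not a positive integer, so $u_0$ exists by the theorem of G\'erard and Tahara. The holomorphic function $\lambda_1$ is nonconstant on some complex line through $0$, and the open mapping theorem on that line gives points arbitrarily close to $0$ with $\operatorname{Re}\lambda_1<0$.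
\end{proof}

\begin{proposition}\label{prop:fail}
\begin{enumerate}
\item[\textup{(a)}] Assume \textup{(A$_1$)--(A$_3$)}. If $\max_i\operatorname{Re}\lambda_i(0)>0$, uniqueness fails for the linear equation $(t\partial_t)^mu=\sum_{i<m}c_i(x)(t\partial_t)^iu$, which has the same exponents as \eqref{eq:main}: besides $0$ it has a solution $u\not\equiv0$ that is $O(|t|^a)$ for some $a>0$, holomorphic on $S_I(r)\times D_\rho$ for small $\rho,r>0$ and any bounded $I$.
\item[\textup{(b)}] If $\lambda\equiv0$, uniqueness can fail: for $m=1$, $t\partial_tu=u^2$ has $u_0=0$ and, for small $|t|$, the solution $u=-1/\log t=o(1)$.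
\item[\textup{(c)}] Without \textup{(A$_3$)}, uniqueness can fail under \eqref{eq:neg}: for $m=1$, $t\partial_tu=-u+\partial_{x_1}u$ has the exponent $-1$ and the solutions $0$ and $u=te^{2x_1}=O(|t|)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\mu=\lambda_j(0)$ with $\operatorname{Re}\mu>0$, and let $P(\zeta,x)=\zeta^m-\sum_{i<m}c_i(x)\zeta^i$. Choose $a>0$ and a small circle $\gamma$ about $\mu$ contained in $\{\operatorname{Re}\zeta>a\}$ such that $\mu$ is the only root of $P(\cdot,0)$ on or inside $\gamma$. For $x$ near $0$ we have $P(\cdot,x)\ne0$ on $\gamma$, so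
$$
u(t,x)=\frac1{2\pi i}\oint_\gamma\frac{t^\zeta}{P(\zeta,x)}\,d\zeta
$$
is holomorphic on $S_I(r)\times D_\rho$ for small $\rho$ and $0<r\le1$. Since $|t^\zeta|=|t|^{\operatorname{Re}\zeta}e^{-\operatorname{Im}\zeta\arg t}$ and $I$ is bounded, $u=O(|t|^a)$. As $(t\partial_t)^it^\zeta=\zeta^it^\zeta$,
$$
P(t\partial_t,x)u=\frac1{2\pi i}\oint_\gamma t^\zeta\,d\zeta=0 .
$$
Finally, write $P(\zeta,0)=(\zeta-\mu)^kp(\zeta)$ with $p(\mu)\ne0$. The residue at $\mu$ shows that $u(t,0)$ is $t^\mu$ times a polynomial in $\log t$ of degree exactly $k-1$, with leading coefficient $1/((k-1)!\,p(\mu))$. So $u\not\equiv0$, and by the identity theorem $u$ does not vanish identically on any smaller $S_I(r')\times D_{\rho'}$.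

(b) $t\partial_t(-1/\log t)=(\log t)^{-2}$.

(c) For $u=te^{2x_1}$ we have $t\partial_tu=u$ and $-u+\partial_{x_1}u=-u+2u=u$.
\end{proof}

In the boundary case $\max_i\operatorname{Re}\lambda_i(0)=0$ with $0\notin\overline{\Omega_-}$, which lies outside the conjecture, we claim no classification; part (b) only shows that uniqueness can fail there.

\begin{thebibliography}{1}
\bibitem{Tahara}
Hidetoshi Tahara,
\emph{Uniqueness of the solution of some nonlinear singular partial differential equations of the second order},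
arXiv:2110.08433 (2021).
\end{thebibliography}
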